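\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}


\title{Log-periodic obstructions to a limit law for external branches of $\Lambda$-coalescents}

\begin{abstract}
Let $T^{(n)}$ be the length of a randomly chosen external branch in the $\Lambda$-coalescent started from $n$ blocks, let $g_n$ be the total coalescence rate of $n$ blocks, and let $\mu^{(n)}=\int_{1/n}^1x^{-1}\Lambda(dx)$. Yuan conjectured that if $g_n/(n\mu^{(n)})\to c>0$, then $\mu^{(n)}T^{(n)}$ converges in law to an explicit random variable $T_c$ with a power-law tail. We show that the conjecture is false for the values $c$ of an infinite sequence $c_0>c_1>\cdots\to0$ and true for every other $c>0$, in particular for all $c\ge0.138$. The hypothesis on $g_n$ is an asymptotic convolution equation for $F(x)=\int_x^1y^{-1}\Lambda(dy)$. If $c$ is not one of the $c_k$, this equation forces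 $F$ to be regularly varying at $0$, and the conjecture follows. For $c=c_k$ it also admits solutions that oscillate periodically in $\log x$. For these $c$ we describe the subsequential limit laws, and show that the conclusion of the conjecture holds exactly when $F$ is regularly varying.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Let $\Lambda$ be a nonzero finite measure on $[0,1]$. The $\Lambda$-coalescent is the Markov process of partitions in which, whenever there are $b$ blocks, each particular group of $j$ of them ($2\le j\le b$) merges into one block at rate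
\[
\lambda_{b,j}=\int_0^1x^{j-2}(1-x)^{b-j}\,\Lambda(dx).
\]
Let $\Pi^{(n)}=(\Pi^{(n)}(t))_{t\ge0}$ be this process started from the partition of $\{1,\dots,n\}$ into singletons, $n\ge2$. If $\Lambda(\{0\})=0$, the rates have a simple reading. Events with parameter $x$ occur at rate $x^{-2}\Lambda(dx)$. At such an event each block is selected independently with probability $x$, and all selected blocks merge, which has an effect if at least two are selected.

The \emph{external branch} ending at $i$ has length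
\[
T^{(n)}_i=\inf\{t\ge0:\{i\}\text{ is not a block of }\Pi^{(n)}(t)\}.
\]
Let $T^{(n)}=T^{(n)}_I$ with $I$ uniform on $\{1,\dots,n\}$ and independent of $\Pi^{(n)}$. By exchangeability $T^{(n)}$ has the law of $T_1^{(n)}$. Two quantities describe the coalescent at the start. The total coalescence rate of $n$ blocks is
\[
g_n=\sum_{j=2}^n\binom nj\lambda_{n,j}=\int_0^1\bigl(1-(1-x)^n-nx(1-x)^{n-1}\bigr)x^{-2}\,\Lambda(dx),
\]
where the integrand at $x=0$ is read as its limit $\binom n2$. The other is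
\[
\mu^{(n)}=\int_{[1/n,1]}x^{-1}\,\Lambda(dx)=\int_{[1/n,1]}x\cdot x^{-2}\Lambda(dx),
\]
the rate at which a given block is selected by events with $x\ge1/n$, that is, by events that select on average at least one of the $n$ blocks. So $1/\mu^{(n)}$ is a natural time scale for an external branch. The ratio $g_n/(n\mu^{(n)})$ compares the initial rate of mergers with the total rate at which the $n$ blocks are selected by these events.

It is known that if $g_n/(n\mu^{(n)})\to0$, then $\mu^{(n)}T^{(n)}$ converges in law to an exponential variable with mean $1$. For a positive limit, the following was conjectured in \cite{Yuan}.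

\begin{conjecture}
Let $c>0$. If
\begin{equation}\label{hyp}
\lim_{n\to\infty}\frac{g_n}{n\mu^{(n)}}=c,
\end{equation}
then $\mu^{(n)}T^{(n)}$ converges in law to a random variable $T_c$ with density
\[
\Gamma(2-\alpha^*)(1+cx)^{-\frac{\alpha^*}{\alpha^*-1}-1}\mathbf 1_{x\ge0},
\]
where $\alpha^*$ is the unique solution in $(1,2)$ of $\dfrac{(\alpha-1)\Gamma(2-\alpha)}{\alpha}=c$.
\end{conjecture}

By the equation for $\alpha^*$ the density integrates to $1$, and $P(T_c>t)=(1+ct)^{-\alpha^*/(\alpha^*-1)}$ for $t\ge0$.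

\subsection{The pure power case, by hand}\label{sec:power}

Put
\[
F(x)=\int_{[x,1]}y^{-1}\Lambda(dy)\quad(0<x\le1),\qquad F(x)=0\quad(x>1),
\]
so that $\mu^{(n)}=F(1/n)$, and
\begin{equation}\label{hM}
h(y)=\frac{1-e^{-y}-ye^{-y}}y=\frac1y\int_0^yue^{-u}\,du,\qquad
M(s)=\frac{s\,\Gamma(1-s)}{1+s}\quad(|\mathrm{Re}\,s|<1).
\end{equation}
With $\alpha=1+s$, the equation defining $\alpha^*$ is $M(s)=c$.

Take $\Lambda(dx)=\kappa x^{-\kappa}dx$ on $(0,1)$ with $0<\kappa<1$. Then $F(x)=x^{-\kappa}-1$ and $\mu^{(n)}\approx n^\kappa$. Replacing $(1-x)^n$ by $e^{-nx}$, we get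
\[
\frac{g_n}n\approx\int_0^\infty h(nx)\,\kappa x^{-\kappa-1}dx=n^\kappa\int_0^\infty h(y)\,\kappa y^{-\kappa-1}dy=n^\kappa M(\kappa);
\]
the last integral is computed in Lemma~\ref{lem:h}. So \eqref{hyp} holds with $c=M(\kappa)$ and $\alpha^*=1+\kappa$. When $yn$ blocks are left, a given block takes part in a merger at rate about
\[
\int_0^\infty(1-e^{-ynx})\kappa x^{-\kappa-1}dx=\Gamma(1-\kappa)\,y^\kappa n^\kappa,
\]
and in the same way the number of blocks decreases at rate about $n\cdot n^\kappa\,\frac{\Gamma(1-\kappa)}{1+\kappa}\,y^{1+\kappa}=n\cdot n^\kappa\,\frac c\kappa\,y^{1+\kappa}$. On the time scale $1/\mu^{(n)}$ the fraction $y(t)$ of remaining blocks therefore solves $y'=-\frac c\kappa y^{1+\kappa}$, $y(0)=1$. So $y(t)=(1+ct)^{-1/\kappa}$, and the external branch survives with probability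
\[
\exp\Bigl(-\int_0^t\Gamma(1-\kappa)\,y(u)^\kappa du\Bigr)=(1+ct)^{-\Gamma(1-\kappa)/c}=(1+ct)^{-\frac{1+\kappa}\kappa}=P(T_c>t).
\]

Thus $T_c$ is the limit law when $F$ is essentially a power, and one expects the conjecture to hold if \eqref{hyp} forces $F$ to behave like a power. This is the question to decide. It is a question of Mercerian type: a transform of $F$ is asymptotically proportional to $F$ itself, and one wants to conclude that $F$ is regularly varying.

\subsection{Two powers with the same multiplier}\label{sec:two}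

The computation of $g_n$ above works for a complex exponent $s$ with $0<\mathrm{Re}\,s<1$: the function $x^{-s}$ is reproduced with the multiplier $M(s)$. So suppose that, for some $\sigma\in(0,1)$ and $\omega>0$,
\begin{equation}\label{coincidence}
M(\sigma+i\omega)=M(\sigma)=c .
\end{equation}
Then every function $F_0(x)=\mathrm{Re}\bigl(x^{-\sigma}+\rho x^{-\sigma-i\omega}\bigr)=x^{-\sigma}\bigl(1+\rho\cos(\omega\log x)\bigr)$ is reproduced with multiplier $c$. For small $\rho>0$ it is also decreasing, as it must be to come from a measure. The corresponding measure satisfies \eqref{hyp}, but $F_0$ oscillates around a power.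

Does \eqref{coincidence} happen? By parts, $M(s)=\int_0^\infty h'(y)y^{-s}dy$. If $h'$ were nonnegative, we would have $|M(\sigma+i\omega)|<M(\sigma)$ for all $\omega\ne0$, and \eqref{coincidence} would be impossible. But $\int_0^\infty h'(y)dy=h(\infty)-h(0+)=0$, so $h'$ changes sign. Fix $\omega>0$. As $\sigma\downarrow0$ we have $M(\sigma)\to0$, while $M(\sigma+i\omega)\to M(i\omega)\ne0$; as $\sigma\uparrow1$ we have $M(\sigma)\to\infty$, while $M(\sigma+i\omega)$ stays bounded. So $|M(\sigma+i\omega)|=M(\sigma)$ for some $\sigma$ in between. For \eqref{coincidence} the number $M(\sigma+i\omega)$ must also be positive. Proposition~\ref{prop:E} says that both conditions hold at once for a sequence of pairs $(\sigma,\omega)$, and for no others.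

\subsection{Results}

On $(0,1)$, with $\psi=\Gamma'/\Gamma$,
\[
(\log M)'(s)=\frac1{s(1+s)}-\psi(1-s)>0,\qquad M(0+)=0,\qquad M(1-)=\infty,
\]
since $\psi<0$ on $(0,1)$. On $(-1,0]$ we have $M\le0$. So for each $c>0$ there is exactly one real $\kappa=\kappa(c)\in(-1,1)$ with $M(\kappa)=c$. It lies in $(0,1)$, $M'(\kappa)>0$, and $\alpha^*=1+\kappa$. Note that for $s\in\mathbb C\setminus\{0\}$, $|\mathrm{Re}\,s|<1$,
\begin{equation}\label{gam}
M(s)=c\iff\Gamma(1-s)=c\,(1+1/s),
\end{equation}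
and that $M(0)=0\ne c$.

\begin{proposition}\label{prop:E}
There are $\sigma_k\in(0,1)$ and $\omega_k>\sqrt2$, $k=0,1,2,\dots$, such that for $\sigma\in(0,1)$ and $\omega>0$,
\[
M(\sigma+i\omega)=M(\sigma)\iff(\sigma,\omega)=(\sigma_k,\omega_k)\text{ for some }k .
\]
The numbers $c_k=M(\sigma_k)$ satisfy $c_0>c_1>\cdots\to0$ and $c_0<0.138$. Moreover $M'(\sigma_k\pm i\omega_k)\neq0$.
\end{proposition}

Put $\mathcal E=\{c_k:k\ge0\}$ and $s_k=\sigma_k+i\omega_k$. (A rough numerical estimate, not used below, is $\sigma_0\approx0.07$, $\omega_0\approx2.4$, $c_0\approx0.07$.)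

\begin{theorem}[The conjecture is false]\label{thm:counter}
Fix $k$, and write $\sigma=\sigma_k$, $\omega=\omega_k$, $c=c_k$. Let $0<\rho\le\sigma/\sqrt{\sigma^2+\omega^2}$,
\[
F_0(x)=x^{-\sigma}\bigl(1+\rho\cos(\omega\log x)\bigr),\qquad\Lambda(dx)=-xF_0'(x)\mathbf 1_{(0,1)}(x)\,dx .
\]
Then $\Lambda$ is a nonzero finite measure and $g_n/(n\mu^{(n)})\to c$, but $\mu^{(n)}T^{(n)}$ does not converge in law to $T_c$.
\end{theorem}

A function $F$ that is positive near $0$ is \emph{regularly varying at $0$ with index $-\kappa$} if $F(\lambda x)/F(x)\to\lambda^{-\kappa}$ as $x\downarrow0$ for every $\lambda>0$. It is regularly varying if this holds for some $\kappa\in\mathbb R$.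

\begin{theorem}[Classification]\label{thm:class}
In \textup{(1)} and \textup{(2)} let $c\in(0,\infty)$, assume $g_n/(n\mu^{(n)})\to c$, and let $\kappa=\alpha^*-1$. In \textup{(3)} this convergence is not assumed.
\begin{enumerate}
\renewcommand{\labelenumi}{\textup{(\arabic{enumi})}}
\item If $c\notin\mathcal E$, then $F$ is regularly varying at $0$ with index $-\kappa$, and $\mu^{(n)}T^{(n)}\to T_c$ in law. So the conjecture is true for this $c$.
\item If $c=c_k$, then from every sequence of integers tending to $\infty$ one can extract a subsequence along which, for some $\theta\in\mathbb R$ and $0\le\rho\le\sigma_k/\sqrt{\sigma_k^2+\omega_k^2}$,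
\begin{gather*}
\frac{F(y/n)}{F(1/n)}\to y^{-\sigma_k}\,\frac{1+\rho\cos(\theta-\omega_k\log y)}{1+\rho\cos\theta}\quad(y>0),\\
P(\mu^{(n)}T^{(n)}>t)\to\frac{A(y(t))}{A(1)}\quad(t\ge0),
\end{gather*}
where $A(y)=\frac c{1+\rho\cos\theta}\,\mathrm{Re}\Bigl[\frac{y^{1+\sigma_k}}{\sigma_k}+\rho e^{i\theta}\frac{y^{1+s_k}}{s_k}\Bigr]$ and $y(\cdot)$ solves $y'=-A(y)$, $y(0)=1$. The following are equivalent: \textup{(a)} $\mu^{(n)}T^{(n)}\to T_c$ in law; \textup{(b)} $\mu^{(n)}T^{(n)}$ converges in law; \textup{(c)} $F$ is regularly varying at $0$. In particular, for the measures of Theorem~\ref{thm:counter}, $\mu^{(n)}T^{(n)}$ has no limit law.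
\item Conversely, let $\Lambda(\{0\})=0$ and let $F$ be regularly varying at $0$ with index $-\kappa$, $\kappa\in(0,1)$. Then $g_n/(n\mu^{(n)})\to c:=M(\kappa)$ and $\mu^{(n)}T^{(n)}\to T_c$ in law, whether or not $c\in\mathcal E$.
\end{enumerate}
\end{theorem}

So, for a given $c>0$, the conjecture is true if and only if $c\notin\mathcal E$. It becomes true for all $c>0$ if one assumes in addition that $F$ is regularly varying at $0$, and for $c\in\mathcal E$ this assumption is also necessary.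

Section~\ref{sec:prelim} collects elementary facts, and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} from Proposition~\ref{prop:E}, which is proved in Section~\ref{sec:E}. For Theorem~\ref{thm:class} we blow up $F$ near $0$ and study the limit functions (Section~\ref{sec:limits}). They solve a convolution equation exactly, and this equation leaves only powers and, for $c\in\mathcal E$, powers with a log-periodic factor (Section~\ref{sec:solve}). We then pass to the limit in the coalescent (Section~\ref{sec:law}) and conclude (Section~\ref{sec:proof}).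

\section{Kernels, Poisson approximation and rates}\label{sec:prelim}

\begin{lemma}\label{lem:h}
For $y>0$,
\begin{equation}\label{hbounds}
\tfrac12ye^{-y}\le h(y)\le\min\bigl(\tfrac y2,\tfrac1y\bigr),\qquad|yh'(y)|\le h(y),\qquad|h'(y)|\le\min\bigl(\tfrac12,y^{-2}\bigr),
\end{equation}
and hence $h(e^uy)\le e^{|u|}h(y)$ for $u\in\mathbb R$. Moreover
\begin{gather}
\int_0^\infty h(y)\,s\,y^{-s-1}dy=\int_0^\infty h'(y)\,y^{-s}dy=M(s)\qquad(|\mathrm{Re}\,s|<1),\label{mel1}\\
\begin{aligned}
&\int_0^\infty(1-e^{-y})\,s\,y^{-s-1}dy=\Gamma(1-s),\\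
&\int_0^\infty(y-1+e^{-y})\,s\,y^{-s-2}dy=\frac{\Gamma(1-s)}{1+s}
\end{aligned}
\qquad(0<\mathrm{Re}\,s<1).\label{mel2}
\end{gather}
\end{lemma}

\begin{proof}
In $h(y)=\frac1y\int_0^yue^{-u}du$ use $e^{-y}\le e^{-u}\le1$, and $\int_0^\infty ue^{-u}du=1$; this gives the bounds on $h$. Differentiating, $yh'(y)=ye^{-y}-h(y)$. Since $0\le ye^{-y}\le2h(y)$, we get $|yh'|\le h$, and then $|h'|\le h/y\le\min(\frac12,y^{-2})$. As $u\mapsto\log h(e^uy)$ has derivative at most $1$ in absolute value, $h(e^uy)\le e^{|u|}h(y)$.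

By Fubini, for $|\mathrm{Re}\,s|<1$,
\[
\int_0^\infty h(y)y^{-s-1}dy=\int_0^\infty ue^{-u}\int_u^\infty y^{-s-2}dy\,du=\frac1{1+s}\int_0^\infty u^{-s}e^{-u}du=\frac{\Gamma(1-s)}{1+s}.
\]
Multiply by $s$ to get $M(s)$. Integration by parts gives the form with $h'$: the boundary terms $h(y)y^{-s}$ vanish at $0$ because $h(y)\le y/2$ and at $\infty$ because $h(y)\le1/y$. The first formula in \eqref{mel2} is an integration by parts. So is the second, which gives $\frac s{1+s}\int_0^\infty(1-e^{-y})y^{-s-1}dy=\frac{\Gamma(1-s)}{1+s}$.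
\end{proof}

Next we replace binomial by exponential expressions. Write $|\Lambda|=\Lambda([0,1])$. If $\Lambda(\{0\})=0$, put for $v\ge0$ and integers $b\ge1$
\begin{align*}
G(v)&=\int h(vx)\,x^{-1}\Lambda(dx)\quad(h(0)=0),\\
\tilde R(v)&=\int(1-e^{-vx})\,x^{-1}\Lambda(dx),&R_b&=\int\bigl(1-(1-x)^{b-1}\bigr)x^{-1}\Lambda(dx),\\
\tilde A(v)&=\int(vx-1+e^{-vx})\,x^{-2}\Lambda(dx),&a_b&=\int\bigl(bx-1+(1-x)^b\bigr)x^{-2}\Lambda(dx).
\end{align*}
All are finite, since the integrands (including the powers of $x$) are bounded on $(0,1]$ for fixed $v$, $b$.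

\begin{lemma}\label{lem:poisson}
If $\Lambda(\{0\})=0$, then for $n\ge2$ and $b\ge1$
\[
|g_n/n-G(n)|\le2|\Lambda|,\qquad|R_b-\tilde R(b)|\le\tfrac32|\Lambda|,\qquad|a_b-\tilde A(b)|\le\tfrac b2|\Lambda| .
\]
\end{lemma}

\begin{proof}
Let $x\in(0,1]$ and $m\ge1$. Since $0\le e^{-x}-(1-x)\le x^2/2$,
\[
0\le e^{-mx}-(1-x)^m\le m\,\frac{x^2}2\,e^{-(m-1)x}.
\]
The right side is at most $mx^2/2$. It is also at most $x/2$, because $mxe^{-mx}\le e^{-1}$ and $e^x\le e$. Hence for $n\ge2$
\[
|(1-x)^{n-1}-e^{-nx}|\le|(1-x)^{n-1}-e^{-(n-1)x}|+e^{-(n-1)x}(1-e^{-x})\le\tfrac12x+x=\tfrac32x,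
\]
and
\begin{align*}
\Bigl|\frac{1-(1-x)^n-nx(1-x)^{n-1}}{nx}-h(nx)\Bigr|
&\le\frac{e^{-nx}-(1-x)^n}{nx}+\bigl|e^{-nx}-(1-x)^{n-1}\bigr|\\
&\le\tfrac12x+\tfrac32x=2x .
\end{align*}
Integrating the last bound against $x^{-1}\Lambda(dx)$ gives the first claim. The bound $\frac32x$ gives the second for $b\ge2$; for $b=1$ use $R_1=0$ and $\tilde R(1)\le|\Lambda|$. The bound $bx^2/2$ for $e^{-bx}-(1-x)^b$ gives the third.
\end{proof}

\begin{lemma}\label{lem:rates}
Let $\Lambda(\{0\})=0$, and let $N(t)$ be the number of blocks of $\Pi^{(n)}(t)$.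
\begin{enumerate}
\renewcommand{\labelenumi}{\textup{(\arabic{enumi})}}
\item When there are $b$ blocks, one of them being $\{1\}$, the block $\{1\}$ takes part in a merger at rate $R_b$, which is nondecreasing in $b$. So $\mathbf 1_{\{T_1^{(n)}\le t\}}-\int_0^{t\wedge T_1^{(n)}}R_{N(u)}du$ is a martingale, and $P(T^{(n)}\le t)\le R_nt$.
\item When there are $b$ blocks, $N$ has drift $-a_b$, and its predictable quadratic variation grows at rate at most $b^2|\Lambda|$.
\end{enumerate}
\end{lemma}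

\begin{proof}
(1) The rate is $\sum_{j=2}^b\binom{b-1}{j-1}\lambda_{b,j}=\int x^{-1}\sum_{i=1}^{b-1}\binom{b-1}ix^i(1-x)^{b-1-i}\Lambda(dx)=R_b$. The martingale is the compensated jump indicator of the finite-state chain $\Pi^{(n)}$; taking expectations and using $R_{N(u)}\le R_n$ gives $P(T_1^{(n)}\le t)\le R_nt$.

(2) $N$ jumps from $b$ to $b-j+1$ at rate $\binom bj\lambda_{b,j}$. Let $B$ be binomial with parameters $b,x$. The drift is $-\int E[(B-1)^+]x^{-2}\Lambda(dx)$ with $E[(B-1)^+]=bx-1+(1-x)^b$. The quadratic variation grows at rate $\int E[(B-1)^2\mathbf 1_{B\ge2}]x^{-2}\Lambda(dx)\le\int E[B(B-1)]x^{-2}\Lambda(dx)=b(b-1)|\Lambda|$.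
\end{proof}

\section{The counterexamples}\label{sec:counter}

We prove Theorem~\ref{thm:counter}. The density of $T_c$ at $0$ is $\Gamma(1-\sigma)$. In the oscillating example the rate $R_n/\mu^{(n)}$ at which a branch ends initially also oscillates, and infinitely often it is smaller than $\Gamma(1-\sigma)$ by a fixed amount. This already excludes the limit $T_c$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Write $s=\sigma+i\omega$. We have
\[
-F_0'(x)=x^{-\sigma-1}\bigl[\sigma+\rho\sigma\cos(\omega\log x)+\rho\omega\sin(\omega\log x)\bigr]\ge x^{-\sigma-1}(\sigma-\rho|s|)\ge0 ;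
\]
this is where the bound on $\rho$ is used. Also $-xF_0'(x)=O(x^{-\sigma})$ is integrable on $(0,1)$, and $F_0$ is not constant there. So $\Lambda$ is a nonzero finite measure, with no atom at $0$, and
\[
\mu^{(n)}=F_0(1/n)-F_0(1)=n^\sigma\bigl(1+\rho\cos(\omega\log n)\bigr)+O(1).
\]
As $\rho<1$, $\mu^{(n)}\ge(1-\rho)n^\sigma-O(1)\to\infty$, so errors $O(1)$ are negligible against $\mu^{(n)}$.

\emph{The hypothesis.} For all $x>0$ we have $F_0(x)=\mathrm{Re}(x^{-\sigma}+\rho x^{-s})$, so $-F_0'(x)=\mathrm{Re}(\sigma x^{-\sigma-1}+\rho sx^{-s-1})$. Since $\int_1^\infty|F_0'|dx<\infty$ and $0\le h\le1$, extending the integral for $G(n)$ from $(0,1)$ to $(0,\infty)$ changes it by $O(1)$. By Lemma~\ref{lem:poisson} and \eqref{mel1},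
\begin{align*}
\frac{g_n}n&=\int_0^\infty h(nx)(-F_0'(x))dx+O(1)=\mathrm{Re}\bigl[n^\sigma M(\sigma)+\rho n^sM(s)\bigr]+O(1)\\
&=c\,n^\sigma\bigl(1+\rho\cos(\omega\log n)\bigr)+O(1),
\end{align*}
because $M(s)=M(\sigma)=c$. Hence $g_n/(n\mu^{(n)})\to c$.

\emph{The initial rate.} In the same way, by \eqref{mel2},
\[
R_n=\int_0^\infty(1-e^{-nx})(-F_0'(x))dx+O(1)=\mathrm{Re}\bigl[n^\sigma\Gamma(1-\sigma)+\rho n^s\Gamma(1-s)\bigr]+O(1).
\]
With $\zeta=\Gamma(1-s)-\Gamma(1-\sigma)$ this gives
\[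
\frac{R_n}{\mu^{(n)}}=\Gamma(1-\sigma)+\frac{\rho\,\mathrm{Re}\bigl[e^{i\omega\log n}\zeta\bigr]}{1+\rho\cos(\omega\log n)}+o(1).
\]
By \eqref{gam}, $\zeta=c\,(\frac1s-\frac1\sigma)\ne0$. Since $\omega\log n\to\infty$ with increments tending to $0$, it is dense modulo $2\pi$. So there are $n_j\to\infty$ with $e^{i\omega\log n_j}\to-\bar\zeta/|\zeta|$, and along them $R_{n_j}/\mu^{(n_j)}\to\Gamma(1-\sigma)-\varepsilon_0$ with some $\varepsilon_0>0$.

\emph{Conclusion.} By Lemma~\ref{lem:rates}(1), $P(\mu^{(n)}T^{(n)}\le\delta)\le\delta R_n/\mu^{(n)}$. If $\mu^{(n)}T^{(n)}\to T_c$ in law, then, along $n_j$, $P(T_c\le\delta)\le\delta(\Gamma(1-\sigma)-\varepsilon_0)$ for every $\delta>0$. But $\alpha^*=1+\sigma$, and the density of $T_c$ is continuous on $[0,\infty)$ with value $\Gamma(2-\alpha^*)=\Gamma(1-\sigma)$ at $0$. So $P(T_c\le\delta)/\delta\to\Gamma(1-\sigma)$ as $\delta\downarrow0$, a contradiction.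
\end{proof}

\section{The equation $M(\sigma+i\omega)=M(\sigma)$}\label{sec:E}

We prove Proposition~\ref{prop:E}. The equation asks for two things: $M(\sigma+i\omega)$ must be real and positive, and its modulus must equal $M(\sigma)$. The first condition holds exactly on a sequence of curves $\omega=w_k(\sigma)$. Along each curve $|M|$ decreases with $\sigma$, while $M(\sigma)$ increases from $0$ to $\infty$, so the second condition holds at exactly one point of each curve.

Let $0\le\sigma<1$, $\omega>0$, $s=\sigma+i\omega$, $x=1-\sigma\in(0,1]$, and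
\[
L(s)=\frac{M'(s)}{M(s)}=\frac1{s(1+s)}-\psi(1-s).
\]
From $\psi(z)=-\gamma+\sum_{n\ge0}\bigl(\frac1{n+1}-\frac1{n+z}\bigr)$, where $\gamma$ is Euler's constant,
\begin{equation}\label{psi}
\begin{aligned}
\mathrm{Re}\,\psi(x+i\omega)&=-\gamma+\sum_{n\ge0}\Bigl(\frac1{n+1}-\frac{n+x}{(n+x)^2+\omega^2}\Bigr),\\
\mathrm{Im}\,\psi(x+i\omega)&=\sum_{n\ge0}\frac\omega{(n+x)^2+\omega^2}.
\end{aligned}
\end{equation}
So $\mathrm{Re}\,\psi(x+i\omega)$ is increasing in $\omega>0$, and comparing the second sum with $\int_x^\infty\frac{\omega\,du}{u^2+\omega^2}$ gives $\mathrm{Im}\,\psi(x+i\omega)\ge\arctan(\omega/x)$. Note that $\psi(1-s)=\overline{\psi(x+i\omega)}$.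

\medskip
\noindent\textbf{Step 1: for $\omega\ge\sqrt2$ we have $\mathrm{Re}\,L<0$ and $\mathrm{Im}\,L>0$; moreover $\mathrm{Re}\,L\to-\infty$ as $\omega\to\infty$, uniformly in $\sigma\in[0,1)$.}

\emph{Imaginary part.} Here $|s(1+s)|\ge\omega\sqrt{1+\omega^2}\ge\sqrt6$. So $\mathrm{Im}\,L\ge\arctan(\omega/x)-1/\sqrt6\ge\arctan\sqrt2-1/\sqrt6>\frac\pi4-0.41>0$.

\emph{Real part.} $\mathrm{Re}(s(1+s))=\sigma+\sigma^2-\omega^2<0$, so $\mathrm{Re}\,\frac1{s(1+s)}<0$. It remains to show $\mathrm{Re}\,\psi(x+i\omega)>0$, and by monotonicity it suffices to take $\omega=\sqrt2$. We use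
\begin{gather*}
\psi(z)=\log z+\int_0^\infty\Bigl(\frac1t-\frac1{1-e^{-t}}\Bigr)e^{-tz}dt\quad(\mathrm{Re}\,z>0),\\
\frac1{1-e^{-t}}-\frac12-\frac1t=\sum_{n\ge1}\frac{2t}{t^2+4\pi^2n^2}\in\bigl[0,\tfrac t{12}\bigr].
\end{gather*}
They give $\bigl|\psi(z)-\log z+\frac1{2z}\bigr|\le\frac1{12(\mathrm{Re}\,z)^2}$. With $\psi(z)=\psi(z+1)-1/z$ and $X=1+x$,
\begin{equation}\label{psilow}
\mathrm{Re}\,\psi(x+i\omega)\ge\tfrac12\log(X^2+\omega^2)-\frac X{2(X^2+\omega^2)}-\frac1{12X^2}-\frac x{x^2+\omega^2}.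
\end{equation}
Let $\omega=\sqrt2$. The second term has absolute value at most $\frac1{4\sqrt2}<0.177$ (its maximum is at $X=\sqrt2$), and the last fraction is increasing in $x\in(0,1]$.
\begin{itemize}
\item For $0<x\le\frac12$: $\frac12\log3>0.549$, $\frac1{12}<0.084$ and $\frac{1/2}{9/4}<0.223$, so the right side of \eqref{psilow} is at least $0.549-0.177-0.084-0.223>0$.
\item For $\frac12\le x\le1$: $\frac12\log4.25>0.723$, $\frac1{27}<0.038$ and $\frac13<0.334$, so it is at least $0.723-0.177-0.038-0.334>0$.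
\end{itemize}
Finally, for general $\omega$, since $1\le X\le2$ and $x\le1$, \eqref{psilow} gives $\mathrm{Re}\,\psi(x+i\omega)\ge\log\omega-\frac2{\omega^2}-\frac1{12}$, which tends to $\infty$ uniformly in $x\in(0,1]$.

\medskip
\noindent\textbf{Step 2: the argument of $M$ for $\omega\le\sqrt2$.} A continuous argument of $M(\sigma+i\omega)$, $\omega>0$, is
\[
\varphi(\sigma,\omega)=\arg s-\arg(1+s)+\beta(1-\sigma,\omega),\qquad\beta(x,\omega)=-\int_0^\omega\mathrm{Re}\,\psi(x+iu)\,du .
\]
Here $\beta(x,\omega)$ is the argument of $\Gamma(x-i\omega)$ that vanishes at $\omega=0$, and $\varphi$ is smooth for $-1<\sigma<1$, $\omega>0$. \emph{Claim: $0<\varphi<2\pi$ for $0\le\sigma<1$ and $0<\omega\le\sqrt2$.} So $M(\sigma+i\omega)$ is not positive for such $\omega$.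

First, $0<\arg s-\arg(1+s)\le\frac\pi2$. Next, $\beta$ is concave in $\omega$ with $\beta(x,0)=0$, and $\partial_x\beta=-\int_0^\omega\mathrm{Re}\,\psi'(x+iu)du=-\mathrm{Im}\,\psi(x+i\omega)<0$ for all $x>0$. Integrating \eqref{psi} with $x=1$,
\begin{equation}\label{beta1}
\beta(1,\omega)=\gamma\omega-\sum_{n\ge1}\Bigl(\frac\omega n-\arctan\frac\omega n\Bigr).
\end{equation}
At $\omega=\sqrt2$ the term $n=1$ is less than $0.4590$. By $u-\arctan u\le u^3/3$ the others sum to at most $\frac{2\sqrt2}3\sum_{n\ge2}n^{-3}<0.9429\cdot0.2021$. The total is less than $0.650<0.816<\gamma\sqrt2$. So $\beta(x,\sqrt2)\ge\beta(1,\sqrt2)>0$ for $x\in(0,1]$, and by concavity $\beta(x,\omega)>0$ for $0<\omega\le\sqrt2$. Hence $\varphi>0$. For the upper bound, $\Gamma(z)=\Gamma(z+1)/z$ gives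
\[
\beta(x,\omega)=\arctan(\omega/x)+\beta(1+x,\omega)\le\tfrac\pi2+\beta(1,\omega)\le\tfrac\pi2+\gamma\sqrt2,
\]
so $\varphi\le\pi+0.82<2\pi$.

\medskip
\noindent\textbf{Step 3: one solution on each curve.} Since $\frac{\partial}{\partial\omega}\log M(\sigma+i\omega)=iL$ and $\frac\partial{\partial\sigma}\log M(\sigma+i\omega)=L$, we have $\partial_\omega\varphi=\mathrm{Re}\,L$, $\partial_\sigma\varphi=\mathrm{Im}\,L$, $\partial_\omega\log|M|=-\mathrm{Im}\,L$, $\partial_\sigma\log|M|=\mathrm{Re}\,L$. By Step 1, $\varphi(\sigma,\cdot)$ decreases strictly on $[\sqrt2,\infty)$ from a value in $(0,2\pi)$ to $-\infty$. So for each $k\ge0$ there is a unique $w_k(\sigma)>\sqrt2$ with $\varphi(\sigma,w_k(\sigma))=-2\pi k$. Together with Step 2,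
\[
\{\omega>0:M(\sigma+i\omega)\in(0,\infty)\}=\{w_k(\sigma):k\ge0\}\qquad(0\le\sigma<1).
\]
By the implicit function theorem and this uniqueness, $w_k$ is continuous on $[0,1)$ and $C^1$ on $(0,1)$, with $w_k'=-\mathrm{Im}\,L/\mathrm{Re}\,L$. Let $V_k(\sigma)=\log|M(\sigma+iw_k(\sigma))|$. On $(0,1)$,
\[
V_k'=\mathrm{Re}\,L-w_k'\,\mathrm{Im}\,L=\frac{|L|^2}{\mathrm{Re}\,L}<0 .
\]
Since $\log M(\sigma)$ increases strictly from $-\infty$ to $\infty$ on $(0,1)$ and $V_k$ is continuous on $[0,1)$ and decreasing, $V_k-\log M$ has exactly one zero $\sigma_k\in(0,1)$. Put $\omega_k=w_k(\sigma_k)>\sqrt2$ and $c_k=M(\sigma_k)$; then $M(\sigma_k+i\omega_k)=c_k$. Conversely, if $M(\sigma+i\omega)=M(\sigma)$ with $\sigma\in(0,1)$, $\omega>0$, this number is positive, so $\omega=w_k(\sigma)$ for some $k$ and $V_k(\sigma)=\log M(\sigma)$. That is, $(\sigma,\omega)=(\sigma_k,\omega_k)$. Also $M'/M=L\ne0$ at $\sigma_k+i\omega_k$, and by conjugation $M'\ne0$ at $\sigma_k-i\omega_k$.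

\medskip
\noindent\textbf{Step 4: order and size.} By Step 1, $\log|M(\sigma+i\omega)|$ decreases in $\omega\ge\sqrt2$, and $w_{k+1}>w_k$, so $V_{k+1}<V_k$. Hence $V_{k+1}-\log M$ is negative at $\sigma_k$, so $\sigma_{k+1}<\sigma_k$ and $c_{k+1}<c_k$. Moreover, since $V_k$ decreases strictly,
\[
c_k=e^{V_k(\sigma_k)}<e^{V_k(0)}=|M(iw_k(0))|\le|\Gamma(1-iw_k(0))|=\Bigl(\frac{\pi w_k(0)}{\sinh\pi w_k(0)}\Bigr)^{1/2}.
\]
As $\varphi(0,w_k(0))=-2\pi k$ and $\varphi(0,\cdot)$ is bounded on bounded intervals, $w_k(0)\to\infty$, so $c_k\to0$.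

It remains to bound $c_0$. By \eqref{beta1},
\[
\varphi(0,2)=\tfrac\pi2-\arctan2+\beta(1,2)=\arctan\tfrac12+2\gamma-\sum_{n\ge1}\Bigl(\frac2n-\arctan\frac2n\Bigr).
\]
The first five terms of the sum are less than $0.8929$, $0.2147$, $0.0787$, $0.0364$, $0.0195$, in total less than $1.2423$. The others sum to at most $\frac83\sum_{n\ge6}n^{-3}\le\frac83\int_{11/2}^\infty x^{-3}dx=\frac{16}{363}<0.0441$, by convexity of $x^{-3}$. So $\varphi(0,2)>0.463+1.154-1.287>0=\varphi(0,w_0(0))$, and $w_0(0)>2$. Since $|M(i\omega)|$ decreases in $\omega\ge\sqrt2$,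
\[
c_0<|M(iw_0(0))|<|M(2i)|=\Bigl(\frac45\cdot\frac{2\pi}{\sinh2\pi}\Bigr)^{1/2}<0.138.
\]
This proves Proposition~\ref{prop:E}. \qed

\section{Limit functions of $F$ at $0$}\label{sec:limits}

From now on, through Section~\ref{sec:law}, assume \eqref{hyp} with $c\in(0,\infty)$. The hypothesis is only asymptotic. We turn it into an exact equation by rescaling $F$ near $0$ and passing to limits.

\begin{lemma}\label{lem:zero}
$\Lambda(\{0\})=0$ and $F(0+)=\infty$.
\end{lemma}

\begin{proof}
By dominated convergence, $\mu^{(n)}/n=\int_{[1/n,1]}\frac1{nx}\Lambda(dx)\to0$. If $\Lambda(\{0\})>0$, then $g_n\ge\binom n2\Lambda(\{0\})$ gives $g_n/(n\mu^{(n)})\to\infty$, a contradiction. So $\Lambda(\{0\})=0$ and $F(0+)>0$. If $F(0+)<\infty$, then $x^{-1}\Lambda(dx)$ is a finite measure. Since $0\le1-(1-x)^n-nx(1-x)^{n-1}\le\min(1,nx)$, dominated convergence gives $g_n/n\to0$, so the ratio tends to $0$, a contradiction.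
\end{proof}

\begin{lemma}\label{lem:G}
$e^{-|u|}\le G(ve^u)/G(v)\le e^{|u|}$ for $v>0$, $u\in\mathbb R$, and $F(1/v)\sim G(v)/c$ as $v\to\infty$ through the reals.
\end{lemma}

\begin{proof}
By \eqref{hbounds}, $|vG'(v)|\le\int|vxh'(vx)|x^{-1}\Lambda(dx)\le G(v)$, which gives the first claim. By Lemma~\ref{lem:poisson} and $F(1/n)\to\infty$, \eqref{hyp} gives $G(n)/F(1/n)\to c$. By the first claim $G(v)\sim G(n)\sim G(n+1)$ for $v\in[n,n+1]$, and $F(1/n)\le F(1/v)\le F(1/(n+1))$, so the second claim follows.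
\end{proof}

Let $v_j\to\infty$ and
\[
H_j(u)=\frac{G(v_je^u)}{G(v_j)},\qquad f_j(y)=\frac{F(y/v_j)}{F(1/v_j)} .
\]
By Lemma~\ref{lem:G}, $\log H_j$ is $1$-Lipschitz and $H_j(0)=1$. So by Arzel\`a--Ascoli a subsequence of $(H_j)$ converges locally uniformly on $\mathbb R$. Let $\mathcal L$ be the set of all limits $H$ obtained in this way, for all sequences $v_j\to\infty$. For $H\in\mathcal L$ the function $\log H$ is $1$-Lipschitz and $H(0)=1$. By Lemma~\ref{lem:G}, along the sequence defining $H$,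
\[
f_j(y)\to f(y):=H(-\log y)\qquad(y>0).
\]
So $f$ is positive, continuous and nonincreasing, and $H$ is nondecreasing. Let $m_j$ be the image of $x^{-1}\Lambda(dx)/F(1/v_j)$ under $x\mapsto v_jx$, so that $m_j([y,\infty))=f_j(y)$, and let $m=-df$. The measure $m$ has no atoms, and $m_j\to m$ vaguely on $(0,\infty)$.

To pass to the limit in $G(v_jw)=F(1/v_j)\int h(wy)m_j(dy)$ we must show that no mass is lost. At $\infty$ the kernel $h$ decays. At $0$ the danger is that $y\,m_j(dy)$ leaves an atom, which would add a multiple of $w$ to the equation. The equation itself excludes this.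

\begin{lemma}\label{lem:limit}
Let $H_j\to H$ locally uniformly. Then
\begin{equation}\label{limeq}
cH(u)=\int h(e^uy)\,m(dy)\quad(u\in\mathbb R),\qquad\int_0^1f(y)\,dy<\infty,
\end{equation}
\begin{equation}\label{noatom}
\lim_{\delta\to0}\limsup_{j\to\infty}\int_{(0,\delta)}y\,m_j(dy)=0 .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:G}, for $w>0$,
\begin{equation}\label{pre}
\int h(wy)\,m_j(dy)=\frac{G(v_jw)}{F(1/v_j)}\to cH(\log w)=cf(1/w).
\end{equation}
For $Y\ge1$ we have $\int_{[Y,\infty)}h(wy)m_j(dy)\le\frac{f_j(Y)}{wY}\le\frac1{wY}$, and the same bound $\frac1{wY}$ holds for $m$. As $h(y)\ge\frac y{2e}$ on $(0,1]$, \eqref{pre} with $w=1$ shows that $\int_{(0,1]}y\,m_j(dy)$ is bounded. So every subsequence has a further subsequence along which the measures $y\,m_j(dy)$ on $[0,1]$ converge weakly. Since $m$ has no atoms, the limit is $y\,m(dy)+b\,\delta_0$ for some $b\ge0$; in particular $\int_{(0,1]}y\,m(dy)<\infty$. The function $h(wy)/y$ extends continuously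 to $y=0$ with value $w/2$. Splitting the integral in \eqref{pre} at $1$ and $Y$ and letting first $j\to\infty$, then $Y\to\infty$, we get
\[
cf(1/w)=\int h(wy)\,m(dy)+\frac{bw}2\qquad(w>0).
\]
Now $\int_0^1(f(y)-1)dy=\int_{(0,1]}y\,m(dy)<\infty$. If $b>0$, the equation gives $f(y)\ge\frac b{2cy}$, which is not integrable at $0$. So $b=0$, and \eqref{limeq} follows.

If \eqref{noatom} failed, there would be $\varepsilon>0$, $\delta_i\downarrow0$ and $j_i\to\infty$ with $\int_{(0,\delta_i)}y\,m_{j_i}(dy)\ge\varepsilon$ for all $i$. A weak limit along a further subsequence would then have mass at least $\varepsilon$ on $[0,\delta]$ for every $\delta>0$, so $b\ge\varepsilon$. This was just excluded.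
\end{proof}

Three properties of $\mathcal L$ will be used.
\begin{itemize}
\item \emph{Shifts.} If $H\in\mathcal L$ and $a\in\mathbb R$, then $H(\cdot+a)/H(a)\in\mathcal L$ (use $v_je^a$).
\item \emph{Compactness.} Every sequence $H^{(i)}\in\mathcal L$ has a subsequence converging locally uniformly to an element of $\mathcal L$. A limit $H^\infty$ exists along a subsequence by Arzel\`a--Ascoli. Choose $v^{(i)}\ge i$ with $\sup_{|u|\le i}|G(v^{(i)}e^u)/G(v^{(i)})-H^{(i)}(u)|\le1/i$; along the subsequence, $H^\infty$ is the limit for $v^{(i)}$.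
\item \emph{Integers.} Every $H\in\mathcal L$ is obtained along the integers $\lfloor v_j\rfloor$, since $\lfloor v_j\rfloor/v_j\to1$ and Lemma~\ref{lem:G} applies.
\end{itemize}

From the Lipschitz bound, $H$ grows at most like $e^u$. But $M(z)$ is the transform of $h'$ only for $|\mathrm{Re}\,z|<1$, and the method of Section~\ref{sec:solve} needs the Laplace transform of $H$ to converge inside this strip. We gain the necessary room by compactness.

\begin{lemma}\label{lem:gap}
There is $\eta\in(0,1]$ with $H'\le(1-\eta)H$ for all $H\in\mathcal L$. Hence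
\begin{equation}\label{growth}
1\le H(u)\le e^{(1-\eta)u}\quad(u\ge0),\qquad e^{(1-\eta)u}\le H(u)\le1\quad(u\le0).
\end{equation}
\end{lemma}

\begin{proof}
We may differentiate \eqref{limeq} under the integral, since $|e^uyh'(e^uy)|\le h(e^uy)\le e^{|u|}h(y)$. So, with $q(y)=h(y)-yh'(y)$,
\[
c\,(H-H')(u)=\int q(e^uy)\,m(dy),\qquad q(y)=2h(y)-ye^{-y}=\frac1y\int_0^yu^2e^{-u}du>0 .
\]
Let $\mathcal D(H)=c\,(1-H'(0))=\int q\,dm$. By \eqref{limeq}, $m\ne0$, so $\mathcal D(H)>0$. If $H^{(i)}\to H^\infty$ in $\mathcal L$, the corresponding measures converge vaguely on $(0,\infty)$, and since $q\ge0$ is continuous, $\liminf_i\mathcal D(H^{(i)})\ge\mathcal D(H^\infty)$. So, by compactness, $\inf_{\mathcal L}\mathcal D$ is attained and positive; write it as $c\eta$. Then $H'(0)\le1-\eta$ for all $H\in\mathcal L$, and applying this to shifts gives $H'\le(1-\eta)H$. As $H'\ge0$, $\eta\le1$. Integrating $0\le(\log H)'\le1-\eta$ gives \eqref{growth}.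
\end{proof}

\section{Solving the limit equation}\label{sec:solve}

\begin{proposition}\label{prop:solve}
Let $H\in\mathcal L$ and $\kappa=\kappa(c)$. If $c\notin\mathcal E$, then $H(u)=e^{\kappa u}$. If $c=c_k$, so that $\kappa=\sigma_k$, then for some $\theta\in\mathbb R$ and some $\rho$
\begin{equation}\label{H}
H(u)=e^{\kappa u}\,\frac{1+\rho\cos(\omega_ku+\theta)}{1+\rho\cos\theta},\qquad0\le\rho\le\frac{\sigma_k}{\sqrt{\sigma_k^2+\omega_k^2}} .
\end{equation}
In all cases $f(y)\to0$ as $y\to\infty$.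
\end{proposition}

The idea is to write \eqref{limeq} as a convolution equation $cH=K*H$, to express the Laplace transforms of the two halves of $H$ by one meromorphic function, and to use the positivity of $H$, through Landau's theorem, to confine the poles of that function to the line $\mathrm{Re}\,z=\kappa$. Then $H$ is the sum of the corresponding exponentials.

\begin{proof}
\textbf{The convolution equation.} Write $h(wy)=\int_0^ywh'(wx)dx$ in \eqref{limeq}, with $w=e^u$, and use Fubini: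
\[
cf(1/w)=\int_0^\infty wh'(wx)\bigl(f(x)-f(\infty)\bigr)dx=\int_0^\infty wh'(wx)f(x)\,dx,
\]
because $\int_0^\infty h'=0$. The integrals converge absolutely, since $|h'(y)|\le\min(\frac12,y^{-2})$, $\int_0^1f<\infty$ and $f\le1$ on $[1,\infty)$. Substituting $x=e^{-r}$ and putting $K(r)=e^rh'(e^r)$, we get by \eqref{mel1}
\begin{equation}\label{conv}
cH=K*H,\qquad|K(r)|\le\min\bigl(\tfrac12e^r,e^{-r}\bigr),\qquad\int_{\mathbb R}K(r)e^{-zr}dr=M(z)\quad(|\mathrm{Re}\,z|<1).
\end{equation}
An exponential $e^{pu}$ with $|\mathrm{Re}\,p|<1$ solves this equation if $M(p)=c$. We show that $H$ is a sum of such exponentials with $\mathrm{Re}\,p=\kappa$.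

\textbf{Half-line transforms.} The two-sided Laplace transform of $H$ need not converge anywhere, so we cut $H$ at $0$. Let $H_+=H\mathbf 1_{[0,\infty)}$, $H_-=H\mathbf 1_{(-\infty,0)}$ and
\[
Q=K*H_+-cH_+=-(K*H_--cH_-);
\]
the two expressions agree by \eqref{conv}. On each half-line we use the expression in which the cut function vanishes, and \eqref{growth}:
\begin{align*}
|Q(u)|&\le\int_0^\infty\tfrac12e^{u-r}e^{(1-\eta)r}dr=\frac{e^u}{2\eta}&&(u<0),\\
|Q(u)|&\le\int_{-\infty}^0e^{-(u-r)}dr=e^{-u}&&(u>0).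
\end{align*}
So $E(z)=\int_{\mathbb R}Q(u)e^{-zu}du$ is analytic in $S=\{|\mathrm{Re}\,z|<1\}$. Let $L_+(z)=\int_0^\infty H(u)e^{-zu}du$ and $L_-(z)=\int_{-\infty}^0H(u)e^{-zu}du$. By Fubini and \eqref{growth},
\[
(M-c)L_+=E\quad(1-\eta<\mathrm{Re}\,z<1),\qquad(M-c)L_-=-E\quad(-1<\mathrm{Re}\,z<0).
\]
So $L_+$ and $-L_-$ are given, on different strips, by one function $\Phi=E/(M-c)$, meromorphic in $S$.

\textbf{Abscissas of convergence.} Recall Landau's theorem: if $H\ge0$ and $\int_0^\infty H(u)e^{-zu}du$ has the finite abscissa of convergence $\sigma_+$, then the function it defines has no analytic continuation to a neighborhood of the real point $\sigma_+$. Here $\sigma_+\in[0,1-\eta]$, because $1\le H(u)\le e^{(1-\eta)u}$ for $u\ge0$, and $L_+=\Phi$ for $\sigma_+<\mathrm{Re}\,z<1$ by analytic continuation. So $\sigma_+$ is a pole of $\Phi$, hence a real zero of $M-c$ in $(-1,1)$. The only one is $\kappa$, so $\sigma_+=\kappa$. Likewise $L_-(z)=\int_0^\infty H(-v)e^{zv}dv$ converges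 for $\mathrm{Re}\,z<0$ and diverges at $z=1-\eta$ by \eqref{growth}. So its abscissa lies in $[0,1-\eta]$, is a pole of $\Phi$ by Landau's theorem, and equals $\kappa$. Thus
\[
L_+=\Phi\quad(\kappa<\mathrm{Re}\,z<1),\qquad-L_-=\Phi\quad(-1<\mathrm{Re}\,z<\kappa),
\]
and $\Phi$ is analytic in $S$ off the line $\mathrm{Re}\,z=\kappa$.

\textbf{Removing the poles.} On this line the poles of $\Phi$ are zeros of $M-c$. By Proposition~\ref{prop:E} and $M(\bar z)=\overline{M(z)}$, these zeros are $\kappa$ only, if $c\notin\mathcal E$, and $\kappa$, $\kappa\pm i\omega_k$, if $c=c_k$; all are simple, since $M'\neq0$ there. So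
\[
\Phi(z)=\sum_p\frac{A_p}{z-p}+\Phi_0(z),
\]
where $p$ runs over these zeros, $\Phi_0$ is analytic in $S$, and $A_{\bar p}=\overline{A_p}$ because $H$ is real. Put $P(u)=\sum_pA_pe^{pu}$ and $D=H-P$. Since $\int_0^\infty e^{pu-zu}du=\frac1{z-p}$ for $\mathrm{Re}\,z>\kappa$ and $-\int_{-\infty}^0e^{pu-zu}du=\frac1{z-p}$ for $\mathrm{Re}\,z<\kappa$,
\begin{equation}\label{D}
\begin{aligned}
\int_0^\infty D(u)e^{-zu}du&=\Phi_0(z)&&(\kappa<\mathrm{Re}\,z<1),\\
-\int_{-\infty}^0D(u)e^{-zu}du&=\Phi_0(z)&&(-1<\mathrm{Re}\,z<\kappa).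
\end{aligned}
\end{equation}

\textbf{Growth of $D$.} We want to combine the two formulas on the line $\mathrm{Re}\,z=\kappa$ and obtain a vanishing Fourier transform. For this, $e^{-\kappa u}D(u)$ must grow at most polynomially. The poles are simple, so $|\Phi(\kappa\pm\epsilon)|\le C/\epsilon$ for small $\epsilon>0$.

For large $u>0$ take $\epsilon=1/u$. As $H$ is nondecreasing,
\[
\frac{H(u)e^{-(\kappa+\epsilon)u}}{\kappa+\epsilon}=\int_u^\infty H(u)e^{-(\kappa+\epsilon)r}dr\le L_+(\kappa+\epsilon)\le\frac C\epsilon=Cu,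
\]
so $H(u)\le C'u\,e^{\kappa u}$. For $u<0$ with $|u|$ large take $\epsilon=1/|u|$ and $z=\kappa-\epsilon$. As $\log H$ is $1$-Lipschitz, $H(r)\ge H(u)e^{r-u}$ for $r<u$, so
\[
\frac{H(u)e^{-zu}}{1-z}=\int_{-\infty}^uH(u)e^{r-u}e^{-zr}dr\le L_-(z)\le\frac C\epsilon=C|u|,
\]
and $H(u)\le C'|u|\,e^{\kappa u}$. Since $e^{-\kappa u}P(u)$ is bounded, $d(u):=e^{-\kappa u}D(u)$ is continuous and $|d(u)|\le C''(1+|u|)$.

\textbf{$D=0$.} By \eqref{D}, for small $\epsilon>0$ and real $\xi$,
\[
\int_{\mathbb R}d(u)e^{-\epsilon|u|-i\xi u}du=\Phi_0(\kappa+\epsilon+i\xi)-\Phi_0(\kappa-\epsilon+i\xi)\to0\quad(\epsilon\downarrow0),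
\]
locally uniformly in $\xi$. Multiply by $\chi(\xi)$ with $\chi\in C_c^\infty(\mathbb R)$, integrate over $\xi$, and let $\epsilon\downarrow0$ (Fubini and dominated convergence, since $\hat\chi$ decays rapidly): $\int d\,\hat\chi\,du=0$ for all $\chi\in C_c^\infty(\mathbb R)$. So the tempered distribution $d$ has zero Fourier transform, $d=0$, and $H=P$.

\textbf{The form of $H$.} If $c\notin\mathcal E$, then $H(u)=A_\kappa e^{\kappa u}$, and $A_\kappa=1$ as $H(0)=1$. Let $c=c_k$. Then $e^{-\kappa u}H(u)=a+\mathrm{Re}(Be^{i\omega_ku})$ with $a\in\mathbb R$, $B\in\mathbb C$. As $H>0$, averaging over a period gives $a>0$. Write $B=a\rho e^{i\theta}$ with $\rho\ge0$; then $H(0)=1$ means $a(1+\rho\cos\theta)=1$, and we get the formula in \eqref{H}. Since $H$ is nondecreasing,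
\[
\sigma_k+\rho\,\mathrm{Re}\bigl[s_ke^{i(\omega_ku+\theta)}\bigr]\ge0\quad\text{for all }u,
\]
that is, $\rho|s_k|\le\sigma_k$. Finally, $f(y)=H(-\log y)=O(y^{-\kappa})$ as $y\to\infty$.
\end{proof}

\section{The limit law along subsequences}\label{sec:law}

We now make the computation of Section~\ref{sec:power} rigorous for a general limit function: the block-counting process follows a differential equation, and the external branch ends at a rate that depends on the number of blocks.

\begin{proposition}\label{prop:law}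
Let $n_j\to\infty$ be integers such that $H_j\to H$ locally uniformly for $v_j=n_j$; every sequence of integers tending to $\infty$ has such a subsequence. For $0\le y\le1$ put
\[
A(y)=\int\frac{yx-1+e^{-yx}}x\,m(dx),\qquad r(y)=A'(y)=\int(1-e^{-yx})\,m(dx),
\]
and let $y(\cdot)$ solve $y'=-A(y)$, $y(0)=1$. Then along $n_j$, for all $t\ge0$,
\begin{equation}\label{S}
P(\mu^{(n)}T^{(n)}>t)\to S_H(t):=\exp\Bigl(-\int_0^tr(y(u))\,du\Bigr)=\frac{A(y(t))}{A(1)} .
\end{equation}
\end{proposition}

\begin{proof}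
All limits are along $n=n_j$. As seen in the proof of Lemma~\ref{lem:limit}, $\int_{(0,1]}x\,m(dx)<\infty$, and $m([1,\infty))\le f(1)=1$, so $\int\min(x,1)\,m(dx)<\infty$. Hence $r$ and $A$ are well defined, $r$ is continuous, $0\le A'=r\le r(1)$, $A(0)=0$ and $A>0$ on $(0,1]$. So $A(y)\le r(1)y$, and the solution $y(t)$ is unique and stays in $(0,1]$.

\emph{Convergence of rates.} By \eqref{noatom}, and because $m_j([Y,\infty))=f_j(Y)\to f(Y)$ with $f(Y)\to0$ as $Y\to\infty$ (Proposition~\ref{prop:solve}), $\int q\,dm_j\to\int q\,dm$ for every continuous $q$ on $(0,\infty)$ with $|q(x)|\le C\min(x,1)$. Both $q(x)=1-e^{-yx}$ and $q(x)=(yx-1+e^{-yx})/x$, $0\le y\le1$, are of this kind. Substituting $z=nx$ in the definitions of $\tilde R$ and $\tilde A$, we get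
\begin{align*}
\frac{\tilde R(ny)}{F(1/n)}&=\int(1-e^{-yz})\,m_j(dz)\to r(y),\\
\frac{\tilde A(ny)}{nF(1/n)}&=\int\frac{yz-1+e^{-yz}}z\,m_j(dz)\to A(y).
\end{align*}
These functions are nondecreasing in $y$ and the limits are continuous, so the convergence is uniform on $[0,1]$. By Lemma~\ref{lem:poisson} and $\mu^{(n)}=F(1/n)\to\infty$,
\begin{equation}\label{unif}
\max_{1\le b\le n}\Bigl|\frac{R_b}{\mu^{(n)}}-r\bigl(\tfrac bn\bigr)\Bigr|\to0,\qquad\max_{1\le b\le n}\Bigl|\frac{a_b}{n\mu^{(n)}}-A\bigl(\tfrac bn\bigr)\Bigr|\to0 .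
\end{equation}

\emph{Number of blocks.} Let $Y_n(t)=N(t/\mu^{(n)})/n\in[\frac1n,1]$. By Lemma~\ref{lem:rates}(2),
\[
Y_n(t)=1-\int_0^t\frac{a_{nY_n(u)}}{n\mu^{(n)}}\,du+Z_n(t)
\]
with a martingale $Z_n$ whose predictable quadratic variation on $[0,t_*]$ is at most $t_*|\Lambda|/\mu^{(n)}$. By Doob's inequality $E\sup_{t\le t_*}Z_n(t)^2\le4t_*|\Lambda|/\mu^{(n)}\to0$. By \eqref{unif},
\[
|Y_n(t)-y(t)|\le\int_0^t|A(Y_n(u))-A(y(u))|\,du+o(1)+\sup_{u\le t_*}|Z_n(u)|\qquad(t\le t_*).
\]
Since $A$ is Lipschitz, Gronwall's lemma gives $\sup_{t\le t_*}|Y_n(t)-y(t)|\to0$ in probability.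

\emph{External branch.} The branch and the number of blocks are dependent, and the following martingale handles this. By Lemma~\ref{lem:rates}(1) and integration by parts, $\mathbf 1_{\{T_1^{(n)}>t\}}\exp(\int_0^tR_{N(u)}du)$ is a martingale (bounded on bounded time intervals), so its mean is $1$. Put
\[
e_n(t)=\int_0^{t/\mu^{(n)}}R_{N(u)}\,du=\int_0^t\frac{R_{nY_n(u)}}{\mu^{(n)}}\,du,\qquad e(t)=\int_0^tr(y(u))\,du .
\]
Then $0\le e_n(t)\le tR_n/\mu^{(n)}$, which is bounded in $n$. By \eqref{unif}, the convergence of $Y_n$ and the continuity of $r$, $e_n(t)\to e(t)$ in probability. So, by bounded convergence, in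
\[
1=E\bigl[\mathbf 1_{\{\mu^{(n)}T_1^{(n)}>t\}}e^{e_n(t)}\bigr]
\]
we may replace $e_n(t)$ by $e(t)$ with an error tending to $0$, and $P(\mu^{(n)}T^{(n)}_1>t)\to e^{-e(t)}$. As $T^{(n)}$ has the law of $T_1^{(n)}$, this is the limit in \eqref{S}. Finally, $\frac d{dt}\log A(y(t))=A'(y)y'/A(y)=-r(y(t))$, which gives the last expression in \eqref{S}.
\end{proof}

\noindent\textbf{Explicit form.} Let $H$ be as in \eqref{H}, with $\rho=0$ if $c\notin\mathcal E$ (then terms with $s_k$ are absent). Then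
\[
f(x)=\frac1{1+\rho\cos\theta}\,\mathrm{Re}\bigl[x^{-\kappa}+\rho e^{i\theta}x^{-s_k}\bigr].
\]
Since $m(dx)=-f'(x)dx$, \eqref{mel2} gives
\begin{equation}\label{rA}
\begin{aligned}
r(y)&=\frac{\mathrm{Re}\bigl[\Gamma(1-\kappa)y^\kappa+\rho e^{i\theta}\Gamma(1-s_k)y^{s_k}\bigr]}{1+\rho\cos\theta},\\
A(y)&=\frac c{1+\rho\cos\theta}\,\mathrm{Re}\Bigl[\frac{y^{1+\kappa}}\kappa+\rho e^{i\theta}\frac{y^{1+s_k}}{s_k}\Bigr];
\end{aligned}
\end{equation}
for $A$ we used that $\frac{\Gamma(1-s)}{1+s}=\frac cs$ for $s\in\{\kappa,s_k\}$, by \eqref{gam}. If $\rho=0$, the differential equation is that of Section~\ref{sec:power}, so $y(t)=(1+ct)^{-1/\kappa}$ and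
\begin{equation}\label{S0}
S_H(t)=\frac{A(y(t))}{A(1)}=y(t)^{1+\kappa}=(1+ct)^{-\frac{1+\kappa}\kappa}=(1+ct)^{-\frac{\alpha^*}{\alpha^*-1}}=P(T_c>t).
\end{equation}

\section{Proof of the classification}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\textbf{Part 1.} If $c\notin\mathcal E$, then $\mathcal L=\{e^{\kappa u}\}$ by Proposition~\ref{prop:solve}. So every sequence $v_j\to\infty$ has a subsequence along which $F(\lambda/v_j)/F(1/v_j)\to\lambda^{-\kappa}$ for every $\lambda>0$. Thus $F$ is regularly varying at $0$ with index $-\kappa$. By Proposition~\ref{prop:law} and \eqref{S0}, every sequence of integers tending to $\infty$ has a subsequence along which $\mu^{(n)}T^{(n)}\to T_c$ in law, so this holds for the full sequence.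

\textbf{Part 2.} The statement on subsequences is \eqref{H} (with $u=-\log y$), Proposition~\ref{prop:law} and \eqref{rA}.

(c)$\Rightarrow$(a): If $F$ is regularly varying with index $-\kappa'$, then every $H\in\mathcal L$ equals $e^{\kappa'u}$. Comparing with \eqref{H}, we see that $e^{(\kappa'-\kappa)u}$ is proportional to $1+\rho\cos(\omega_ku+\theta)$, which is bounded and periodic. So $\kappa'=\kappa$ and $\rho=0$, and the argument of Part 1 applies.

(a)$\Rightarrow$(b) is trivial.

(b)$\Rightarrow$(c): Each $H\in\mathcal L$ is a limit along integers, so by Proposition~\ref{prop:law} the continuous functions $S_H$, $H\in\mathcal L$, all coincide. Hence $-S_H'(0)=r(1)=:r_0$ does not depend on $H\in\mathcal L$. Suppose that some $H\in\mathcal L$ has $\rho>0$ in \eqref{H}. Its shifts $H(\cdot+a)/H(a)$ belong to $\mathcal L$ and have the parameters $(\rho,\theta+\omega_ka)$. So every $\theta'\in\mathbb R$ occurs with this $\rho$, and by \eqref{rA} with $y=1$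
\[
\Gamma(1-\kappa)-r_0+\rho\,\mathrm{Re}\bigl[e^{i\theta'}(\Gamma(1-s_k)-r_0)\bigr]=0\qquad\text{for all }\theta'\in\mathbb R .
\]
Averaging over $\theta'$ gives $\Gamma(1-\kappa)=r_0$, and then $\Gamma(1-s_k)=r_0$ as well. But $M(s_k)=M(\kappa)=c$ and $s_k\ne\kappa$, so \eqref{gam} gives $\Gamma(1-s_k)-\Gamma(1-\kappa)=c\,(\frac1{s_k}-\frac1\kappa)\ne0$, a contradiction. So $\mathcal L=\{e^{\kappa u}\}$, and $F$ is regularly varying as in Part 1.

For the measures of Theorem~\ref{thm:counter}, $F=F_0-F_0(1)$ on $(0,1]$. With $\lambda=e^{\pi/\omega}$, as $x\downarrow0$,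
\[
\frac{F(\lambda x)}{F(x)}=\lambda^{-\sigma}\,\frac{1-\rho\cos(\omega\log x)}{1+\rho\cos(\omega\log x)}+o(1)
\]
has no limit. So (c) fails, hence (b) fails.

\textbf{Part 3.} (The assumption $\Lambda(\{0\})=0$ is needed: otherwise $g_n/(n\mu^{(n)})\to\infty$, as in the proof of Lemma~\ref{lem:zero}.) As the index is negative, $F(1/n)\to\infty$. Since $h(nx)=\int_0^{nx}h'(y)dy$, Fubini gives
\[
\frac{G(n)}{F(1/n)}=\int_0^\infty h'(y)\,\frac{F(y/n)}{F(1/n)}\,dy;
\]
the integral converges absolutely, because $|h'|\le\frac12$ and $\int_0^1F(x)dx=\Lambda((0,1])<\infty$. Fix $\epsilon>0$ with $\kappa+\epsilon<1$. By Potter's bounds for regularly varying functions, $F(y/n)/F(1/n)\le C_\epsilon y^{-\kappa-\epsilon}$ for $0<y\le1$ and $n$ large. For $y\ge1$ the quotient is at most $1$. Since $|h'(y)|\le\min(\frac12,y^{-2})$, dominated convergence and \eqref{mel1} give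
\[
\frac{G(n)}{F(1/n)}\to\int_0^\infty h'(y)y^{-\kappa}dy=M(\kappa).
\]
By Lemma~\ref{lem:poisson} and $F(1/n)\to\infty$, $g_n/(n\mu^{(n)})\to M(\kappa)=c>0$. So \eqref{hyp} holds with this $c$, $\kappa=\kappa(c)=\alpha^*-1$, and Sections~\ref{sec:limits}--\ref{sec:law} apply. By regular variation $\mathcal L=\{e^{\kappa u}\}$, and $\mu^{(n)}T^{(n)}\to T_c$ in law as in Part 1.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Yuan} Linglong Yuan, \emph{On the measure division construction of $\Lambda$-coalescents}, arXiv:1302.1083 (2013).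
\end{thebibliography}

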